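\title{Factorization of the $L$-polynomials of the curves $y^2+y=x^{q^k+1}+x^{-1}$ in characteristic two}

\begin{abstract}
Let $q$ be a power of $2$ and let $D_k$ be the curve $y^2+y=x^{q^k+1}+x^{-1}$ over $\mathbb F_q$. We prove that the number of points of $D_k$ over $\mathbb F_{q^n}$ depends on $k$ only through $\gcd(n,k)$, and that $L_{D_k}(t)=\prod_{e\mid k}R_e(t^e)$ with polynomials $R_e\in\mathbb Z[u]$ that do not depend on $k$; here $R_1=L_{D_1}$, and for $e\ge2$ the degree of $R_e$ is the number of monic irreducible polynomials of degree $e$ over $\mathbb F_q$. For $q=2$ this answers affirmatively a question from a paper of Ahmadi, McGuire and Rojas-Le\'on. The $R_e$ are determinants of an explicit transfer matrix. The proof writes the relevant character sums as sums over cyclic configurations, identifies configurations with lattices on auxiliary hyperelliptic curves so that rotation becomes translation by a divisor class, and applies Lang's theorem.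
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q$ be a power of $2$. For $k\ge1$ let $D_k$ be the smooth projective curve over $\mathbb F_q$ with affine equation
\[
y^2+y=x^{q^k+1}+x^{-1},
\]
and let $L_{D_k}(t)\in\mathbb Z[t]$ be its $L$-polynomial, the numerator of the zeta function
\[
Z_{D_k}(t)=\exp\Bigl(\sum_{n\ge1}\#D_k(\mathbb F_{q^n})\frac{t^n}{n}\Bigr)=\frac{L_{D_k}(t)}{(1-t)(1-qt)};
\]
its degree is twice the genus. Recall that if $h\in\mathbb F_q(x)$ has poles of odd orders $d_1,\dots,d_j$ at rational points and no other poles, then the double cover $y^2+y=h(x)$ of $\mathbb P^1$ is ramified exactly over these points and has genus $\frac12\sum_i(d_i+1)-1$. Here the poles have orders $q^k+1$ at $\infty$ and $1$ at $0$, so $D_k$ has genus $q^k/2+1$ and one rational point over each of $x=0,\infty$. For $q=2$, multiplying the equation by $x^2$ and renaming $xy$ as $y$ gives the model $y^2+xy=x^{2^k+3}+x$, and $L_{D_1}(t)=4t^4+2t^3+t+1$. The following question is posed in \cite{AMR}.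

\begin{quote}
\emph{Let $q=2$, let $k\ge2$, and let $k=p_1^{a_1}\cdots p_m^{a_m}$ with distinct primes $p_1,\dots,p_m$. Are there polynomials $U_1,\dots,U_m\in\mathbb Z[t]$ such that $L_{D_k}(t)=U_1(t^{p_1})\cdots U_m(t^{p_m})\,L_{D_1}(t)$?}
\end{quote}

We show that the answer is yes, in a sharper form and for every $q$.

To see what the question asks, count points. All finite fields in this paper have characteristic $2$. For such a field $F$ put $\psi_F(a)=(-1)^{\operatorname{Tr}_{F/\mathbb F_2}(a)}$, and write $\psi_Q=\psi_{\mathbb F_Q}$. This is a nontrivial additive character, invariant under all automorphisms of $F$, and $\psi_{F'}=\psi_F\circ\operatorname{Tr}_{F'/F}$ for $F\subset F'$. For an automorphism $\sigma$ of a finite field $F'$ let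
\[
S(F',\sigma)=\sum_{x\in F'^{*}}\psi_{F'}\bigl(x\,\sigma(x)+x^{-1}\bigr),\qquad S_n(k)=S(\mathbb F_{q^n},\mathrm{Fr}_q^k),
\]
where $\mathrm{Fr}_q$ is the $q$-power map. The equation $y^2+y=a$ has $1+\psi_{F'}(a)$ solutions in $F'$, so $\#D_k(\mathbb F_{q^n})=q^n+1+S_n(k)$ and
\begin{equation}\label{eq:L}
L_{D_k}(t)=\exp\Bigl(\sum_{n\ge1}S_n(k)\frac{t^n}{n}\Bigr)\in1+t\mathbb Z[t],\qquad \deg L_{D_k}=q^k+2 .
\end{equation}
The logarithm of $U_i(t^{p_i})/U_i(0)$ involves only powers $t^n$ with $p_i\mid n$. A positive answer therefore contains the assertion that $S_n(k)=S_n(1)$ whenever $\gcd(n,k)=1$: the curves $D_k$ and $D_1$, of different genera, have equally many points over every extension of degree prime to $k$.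

Two symmetries are visible: $S_n(k)$ depends only on $k$ modulo $n$, and $S(F',\sigma)=S(F',\sigma^{-1})$ because $\psi_{F'}(x\,\sigma(x))=\psi_{F'}(\sigma^{-1}(x)\,x)$. For $n\in\{1,2,3,4,6\}$ the class $\pm k\bmod n$ is determined by $\gcd(n,k)$, and nothing more is needed; the first identity that these symmetries do not give is $S_5(2)=S_5(1)$. If the term $x^{-1}$ is dropped, the sum belongs to a quadratic form over $\mathbb F_2$, and a short computation, \eqref{eq:Gsq} below, shows that its square depends only on $F'$ and on the fixed field of $\sigma$. This suggests that the relevant invariant of $k$ is $\gcd(n,k)$, which determines the fixed field of $\mathrm{Fr}_q^k$ in $\mathbb F_{q^n}$. The term $x^{-1}$ destroys that computation but not the conclusion.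

\begin{theorem}\label{thm:main}
Let $q$ be a power of $2$.
\begin{enumerate}
\item $S_n(k)=S_n(\gcd(n,k))$ for all $n,k\ge1$.
\item There are unique polynomials $R_e\in\mathbb Z[u]$, $e\ge1$, with $R_e(0)=1$ and $L_{D_k}(t)=\prod_{e\mid k}R_e(t^e)$ for all $k\ge1$. Here $R_1=L_{D_1}$, and for $e\ge2$ the degree of $R_e$ is the number of monic irreducible polynomials of degree $e$ over $\mathbb F_q$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:question}
Let $q=2$ and $k=p_1^{a_1}\cdots p_m^{a_m}\ge2$. For $e\mid k$, $e>1$, let $i(e)$ be the least $i$ with $p_i\mid e$, and put $U_i(t)=\prod_{e\mid k,\ e>1,\ i(e)=i}R_e(t^{e/p_i})\in\mathbb Z[t]$. Then $L_{D_k}(t)=U_1(t^{p_1})\cdots U_m(t^{p_m})\,L_{D_1}(t)$.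
\end{corollary}

\begin{proof}
Each factor $R_e(t^e)$ with $e>1$ occurs in exactly one $U_i(t^{p_i})$, and $R_1=L_{D_1}$.
\end{proof}

From part (1) of Theorem~\ref{thm:main}, M\"obius inversion produces the $R_e$ only as power series. That they are polynomials we prove by exhibiting them as determinants. For a power $Q$ of $2$ let $\Omega_Q=\mathbb F_Q^*\sqcup\{\star_1,\star_2,\star_3\}$, and let $B_Q$ be the $\Omega_Q\times\Omega_Q$ matrix with entries
\begin{gather*}
B_Q(x,x')=\psi_Q(x^{-1}+xx'),\qquad B_Q(x,\star_1)=\psi_Q(x^{-1}),\qquad B_Q(\star_1,\star_2)=Q,\\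
B_Q(\star_2,\star_3)=B_Q(\star_3,x)=B_Q(\star_3,\star_1)=1
\end{gather*}
for $x,x'\in\mathbb F_Q^*$, all other entries being $0$. It acts on $\mathbb C^{\Omega_Q}$ by $(B_Q\phi)(w)=\sum_{w'}B_Q(w,w')\phi(w')$. An automorphism $\rho$ of $\mathbb F_Q$ acts on $\Omega_Q$, fixing the $\star_i$, and on $\mathbb C^{\Omega_Q}$ by $(\rho\phi)(w)=\phi(\rho^{-1}w)$. Since $B_Q(\rho w,\rho w')=B_Q(w,w')$, it commutes with $B_Q$. Expanding the matrix product gives
\begin{equation}\label{eq:walks}
\operatorname{tr}(B_Q^{\,g}\rho)=\sum_{w_0,\dots,w_g:\ w_g=\rho w_0}\ \prod_{j=0}^{g-1}B_Q(w_j,w_{j+1}),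
\end{equation}
and the same formula holds for any matrix indexed by a finite set on which $\rho$ acts.

\begin{theorem}\label{thm:trace}
Let $\rho$ be an automorphism of $\mathbb F_Q$ with fixed field $\mathbb F_q$, let $s=[\mathbb F_Q:\mathbb F_q]$, and let $g\ge1$. Then
\[
\operatorname{tr}(B_Q^{\,g}\rho)=(-1)^{g-1}S(\mathbb F_{q^{gs}},\mathrm{Fr}_q).
\]
\end{theorem}

Section~\ref{sec:deduce} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:trace}. Section~\ref{sec:three} proves the case $g=3$, $s=1$ by hand; it contains the idea of the proof and explains the symbols $\star_i$. In general, with $N=gs$, both sides of Theorem~\ref{thm:trace} are values of one sum $\Sigma_N(r)$ over cyclic configurations on which Frobenius acts as rotation by $r$ steps (Section~\ref{sec:conf}). Configurations with a given invariant $\tau$ correspond to lattices on the curve $\eta^2+\tau(\lambda)\eta+\lambda^N=0$, with rotation acting as a divisor class (Section~\ref{sec:lattices}). Lang's theorem then shows that the number of solutions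 does not depend on $r$, which settles odd $N$ (Section~\ref{sec:lang}). For even $N$ a Kloosterman sum produces the sign, and the configurations outside the reach of the lattice correspondence are summed directly (Section~\ref{sec:even}).

\section{From the trace formula to the factorization}\label{sec:deduce}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:trace}]
(1) Since $B_Q(\star_i,\star_i)=0$, formula \eqref{eq:walks} for $g=1$ reads
\begin{equation}\label{eq:gone}
\operatorname{tr}(B_Q\rho)=\sum_{x\in\mathbb F_Q^*}\psi_Q\bigl(x^{-1}+x\,\rho(x)\bigr)=S(\mathbb F_Q,\rho).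
\end{equation}
By Theorem~\ref{thm:trace}, $S(\mathbb F_Q,\rho)$ depends only on $Q$ and on the fixed field of $\rho$. The maps $\mathrm{Fr}_q^k$ and $\mathrm{Fr}_q^{\gcd(n,k)}$ generate the same group of automorphisms of $\mathbb F_{q^n}$, so they have the same fixed field.

(2) Let $\mu$ be the M\"obius function, and for $e\mid n$ put $T_e(n)=\sum_{d\mid e}\mu(e/d)S_n(d)$. By (1) and M\"obius inversion, $S_n(k)=\sum_{e\mid k,\,e\mid n}T_e(n)$. Substituting in \eqref{eq:L} and writing $n=em$ gives
\[
L_{D_k}(t)=\prod_{e\mid k}R_e(t^e),\qquad R_e(u):=\exp\Bigl(\sum_{m\ge1}\frac{T_e(em)}{em}u^m\Bigr).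
\]
Any family $R_e$ with this factorization satisfies $R_e(t^e)=\prod_{d\mid e}L_{D_d}(t)^{\mu(e/d)}$, by M\"obius inversion in the multiplicative group $1+t\mathbb Q[[t]]$. This gives uniqueness and $R_1=L_{D_1}$, and, as $1+t\mathbb Z[[t]]$ is a subgroup, $R_e\in\mathbb Z[[u]]$.

Fix $e$, let $Q=q^e$, and let $\mathrm{Fr}=\mathrm{Fr}_q$ act on $W=\mathbb C^{\Omega_Q}$. Let $\zeta\in\mathbb C$ be a primitive $e$-th root of unity and $W_\zeta=\{\phi\in W:\mathrm{Fr}\,\phi=\zeta\phi\}$. This subspace is stable under $B_Q$, and $\frac1e\sum_{i\bmod e}\zeta^{-i}\mathrm{Fr}^i$ is a projector onto it that commutes with $B_Q$. If $\gcd(i,e)=d$, then $\mathrm{Fr}^i$ has fixed field $\mathbb F_{q^d}$, and Theorem~\ref{thm:trace}, with $q^d$ in place of $q$, $s=e/d$ and $g=m$, gives $\operatorname{tr}(B_Q^m\mathrm{Fr}^i)=(-1)^{m-1}S_{em}(d)$. As $i$ runs through the classes modulo $e$ with $\gcd(i,e)=d$, the number $\zeta^{-i}$ runs through the primitive $(e/d)$-th roots of unity, whose sum is $\mu(e/d)$. Hence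
\[
\operatorname{tr}(B_Q^m\,|\,W_\zeta)=\frac1e\sum_{i\bmod e}\zeta^{-i}\operatorname{tr}(B_Q^m\mathrm{Fr}^i)=(-1)^{m-1}\frac{T_e(em)}{e}.
\]
For an endomorphism $B$ of a finite-dimensional space, $\det(1+uB)=\exp\bigl(\sum_m(-1)^{m-1}\operatorname{tr}(B^m)u^m/m\bigr)$. Therefore
\begin{equation}\label{eq:Rdet}
R_e(u)=\det(1+uB_Q\,|\,W_\zeta),
\end{equation}
a polynomial, which lies in $\mathbb Z[u]$.

Let $I_e$ be the number of monic irreducible polynomials of degree $e$ over $\mathbb F_q$, so that $I_1=q$ and $\sum_{e\mid k}eI_e=q^k$. Let $e\ge2$ and $\phi\in W_\zeta$. If $w$ is fixed by $\mathrm{Fr}^i$ with $0<i<e$, then $\phi(w)=\zeta^i\phi(w)$, so $\phi(w)=0$. Thus $\phi$ is supported on the orbits of size $e$, which are the root sets of the $I_e$ irreducible polynomials, and on each orbit $\phi$ is determined by one value. So $\deg R_e\le\dim W_\zeta\le I_e$. By \eqref{eq:L},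
\[
q^k+2=\sum_{e\mid k}e\deg R_e\le(q+2)+\sum_{e\mid k,\ e>1}eI_e=q^k+2,
\]
and equality for $k=e$ forces $\deg R_e=I_e$.
\end{proof}

\begin{example}\label{ex:q2}
Let $q=2$. For $e=1$, ordering $\Omega_2$ as $1,\star_1,\star_2,\star_3$ and expanding along the first row,
\[
\det(1+tB_2)=\det\begin{pmatrix}1+t&-t&0&0\\0&1&2t&0\\0&0&1&t\\t&t&0&1\end{pmatrix}=(1+t)(1+2t^3)+2t^4,
\]
which is $L_{D_1}(t)=4t^4+2t^3+t+1$, as \eqref{eq:Rdet} predicts. For $e=2$ let $\mathbb F_4^*=\{1,\omega,\omega^2\}$. The space $W_{-1}$ is spanned by the function with values $1,-1$ at $\omega,\omega^2$, and $B_4$ acts on it by $B_4(\omega,\omega)-B_4(\omega,\omega^2)=\psi_4(0)-\psi_4(\omega)=2$. So $R_2(u)=1+2u$ and $L_{D_2}(t)=(1+2t^2)L_{D_1}(t)$. This agrees with the direct values $S_2(2)=3$ and $S_2(1)=-1$, which give the linear coefficient $T_2(2)/2=2$.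
\end{example}

It remains to prove Theorem~\ref{thm:trace}. For $gs=1$ it is \eqref{eq:gone} with $\rho=\mathrm{id}$. From now on $F=\mathbb F_q$, $K$ is an algebraic closure of $F$, $\mathrm{Fr}=\mathrm{Fr}_q$, and $N\ge2$. In $K$-algebras we write $+$ for $-$ freely; every element of $K$, and of $F$, has a unique square root in the same field.

\section{The idea in length three}\label{sec:three}

For $x\in\mathbb F_{q^N}^*$ put $x_a=x^{q^a}$. Then $S(\mathbb F_{q^N},\mathrm{Fr})$ is the sum of $\psi_F\bigl(\sum_a(x_a^{-1}+x_ax_{a+1})\bigr)$ over the cyclic words $(x_a)_{a\in\mathbb Z/N}$ in $K^*$ with $x_a^q=x_{a+1}$. The part of $\operatorname{tr}B_q^N$ that avoids the symbols $\star_i$ is the sum of the same expression over the words with $x_a^q=x_a$. So we must compare words on which Frobenius acts as rotation by different amounts. We do this for $N=3$, proving $\operatorname{tr}B_q^3=S(\mathbb F_{q^3},\mathrm{Fr})$.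

Put $f_a=1/x_a$, $\tau_0=f_0f_1f_2$ and $\tau_1=f_0+f_1+f_2$. Then $\sum_ax_a^{-1}=\tau_1$ and $\sum_ax_ax_{a+1}=\tau_1/\tau_0$. For $\tau=\tau_0+\tau_1\lambda$ with $\tau_0\in F^*$, $\tau_1\in F$, let $\nu_r(\tau)$ be the number of triples $(f_0,f_1,f_2)$ in $K$ with product $\tau_0$, sum $\tau_1$ and $f_a^q=f_{a+r}$. The closed walks of length $3$ in \eqref{eq:walks} that meet a symbol $\star_i$ are the three rotations of $\star_1\star_2\star_3$, of weight $q$ each, and $\sum_\tau\psi_F(\tau_1+\tau_1/\tau_0)=q$, since the sum over $\tau_1$ vanishes unless $\tau_0=1$. Hence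
\[
S(\mathbb F_{q^3},\mathrm{Fr})=\sum_\tau\psi_F\Bigl(\tau_1+\frac{\tau_1}{\tau_0}\Bigr)\nu_1(\tau),\qquad
\operatorname{tr}B_q^3=\sum_\tau\psi_F\Bigl(\tau_1+\frac{\tau_1}{\tau_0}\Bigr)\bigl(\nu_0(\tau)+3\bigr),
\]
and it suffices to show that $\nu_1(\tau)=\nu_0(\tau)+3$ for every $\tau$.

Consider the Weierstrass cubic $\mathcal E\colon\eta^2+\tau(\lambda)\eta+\lambda^3=0$ over $F$, with origin $\infty$ and negation $(\lambda,\eta)\mapsto(\lambda,\eta+\tau(\lambda))$. For a triple with product $\tau_0$ and sum $\tau_1$ put $\Pi(f_0,f_1,f_2)=(f_1f_2,\,f_1f_2^2)$. At $\lambda=f_1f_2$ we have $\tau(\lambda)=f_1^2f_2+f_1f_2^2$, so $\eta(\eta+\tau)=f_1f_2^2\cdot f_1^2f_2=\lambda^3$ and the point lies on $\mathcal E$. Conversely, an affine point with $\lambda\ne0$ has $\eta\ne0$ and comes from the unique triple $(\tau_0/\lambda,\ \lambda^2/\eta,\ \eta/\lambda)$, whose product is $\tau_0$ and whose sum is $(\tau_0\eta+\lambda^3+\eta^2)/(\lambda\eta)=\tau_1$. So $\Pi$ is a bijection, compatible with Frobenius, onto $\mathcal E(K)$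 minus the three points $\infty$, $T=(0,0)$ and $-T=(0,\tau_0)$. The line $\eta=0$ meets $\mathcal E$ only at $T$, so $T$ has order $3$.

\emph{Rotation is translation by $T$.} The line through $T$ and $\Pi(f_0,f_1,f_2)$ is $\eta=f_2\lambda$. Substituting it and dividing by $\lambda$ gives $\lambda^2+f_2(f_0+f_1)\lambda+f_0f_1f_2^2=0$, with roots $f_1f_2$ and $f_0f_2$. The third intersection point is $(f_0f_2,f_0f_2^2)$, and its negative is $(f_0f_2,f_0^2f_2)=\Pi(f_1,f_2,f_0)$.

Suppose $\mathcal E$ is smooth. By Lang's theorem, recalled in Section~\ref{sec:lang}, there is $h\in\mathcal E(K)$ with $\mathrm{Fr}(h)=h+T$, and translation by $h$ is a bijection from $\{y:\mathrm{Fr}\,y=y\}$ onto $\{y:\mathrm{Fr}\,y=y+T\}$. The first set contains the three rational points $\infty,\pm T$ and has $\nu_0(\tau)+3$ elements; the second contains none of them and has $\nu_1(\tau)$ elements. At $\Pi(f_0,f_1,f_2)$ the partial derivatives of the equation are $\tau(\lambda)=f_1f_2(f_1+f_2)$ and $\tau_1\eta+\lambda^2=f_1f_2^2(f_0+f_2)$,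 and $\infty,\pm T$ are smooth points; so the only possible singular point is $\Pi(\tau_1,\tau_1,\tau_1)$, which occurs when $\tau_0=\tau_1^3$. In that case the smooth points still form a connected algebraic group, the argument applies to them, and the triple $(\tau_1,\tau_1,\tau_1)$ is counted once in both $\nu_0$ and $\nu_1$.

Three features persist for general $N$. The words with a given invariant $\tau$ form only part of a set on which a connected group acts, and the missing points must be added; here they produce the term $3q$, that is, the symbols $\star_i$. Rotation acts through an element of the group. And singular curves cannot be avoided, so the set must also contain points on which the group does not act freely.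

\section{Configurations}\label{sec:conf}

We first describe the words together with the missing points.

\begin{definition}\label{def:conf}
A \emph{configuration} $z$ of length $N$ consists of a nonempty set $Z\subset\mathbb Z/N$ of \emph{cuts}, such that for each $a\in Z$ the least $j\ge1$ with $a+j\in Z$ is odd, say $j=2l_a+1$, and of polynomials $f_a\in K[\lambda]$, $a\in Z$, with $\deg f_a\le l_a$ and $f_a(0)\ne0$. The triple $(a,l_a,f_a)$ is a \emph{tile}; it occupies the positions $a,\dots,a+2l_a$, and it is \emph{short} if $l_a=0$. The \emph{rotation} $cz$ has cuts $Z-1$ and polynomials $f^{cz}_a=f^z_{a+1}$, and $\mathrm{Fr}\,z$ is obtained by applying $\mathrm{Fr}$ to all coefficients.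
\end{definition}

The configurations with only short tiles are the words of Section~\ref{sec:three}, with $f_a=1/x_a$. For $N=3$ the only others consist of a single tile with $l=1$.

Let $n=|Z|$; then $n\equiv N\pmod2$. List the integers that reduce to cuts as $\dots<a_i<a_{i+1}<\dots$, so that $a_{i+n}=a_i+N$, write $l_i,f_i$ for the data at $a_i$, and let $\beta_i$ be the coefficient of $\lambda^{l_i}$ in $f_i$; it may vanish if $l_i\ge1$. Put
\[
A_i=\begin{pmatrix}f_i&\lambda^{l_i}\\ \lambda^{l_i+1}&0\end{pmatrix},\qquad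
\tau(z)=\operatorname{tr}(A_{n-1}\cdots A_0)=\sum_j\tau_j\lambda^j,\qquad E(z)=\sum_{i\bmod n}\beta_i .
\]
We have $\det A_i=\lambda^{2l_i+1}$, so the product has determinant $\lambda^N$. Both $\tau$ and $E$ are invariant under $c$ and commute with $\mathrm{Fr}$. If $N$ is even, the parity of a cut is defined and alternates along the cuts; let $E_0$, $E_1$ be the sums of the $\beta_i$ over the even and the odd cuts, so $E=E_0+E_1$, and $c$ exchanges $E_0$ and $E_1$. The point of $\tau$ is that, for a word, its lowest coefficients record $\sum x_ax_{a+1}$ and its top coefficient records $\sum x_a^{-1}$.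

\begin{lemma}\label{lem:tau}
\begin{enumerate}
\item[(a)] $\tau_0=\prod_if_i(0)\ne0$ and
\[
\frac{\tau_1}{\tau_0}=\sum_{i:\ l_i\ge1}\frac{f_i'(0)}{f_i(0)}+\sum_{i:\ l_{i-1}=l_i=0}\frac1{f_{i-1}f_i}\qquad(i\bmod n).
\]
\item[(b)] If $N$ is odd, then $\deg\tau\le\frac{N-1}2$ and $\tau_{(N-1)/2}=E(z)$.
\item[(c)] If $N$ is even, then $\deg\tau\le\frac N2-1$ and $\tau_{N/2-1}=E_0E_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The trace is the sum over $(c_i)_{i\bmod n}\in\{1,2\}^n$ of $\prod_iA_i(c_{i+1},c_i)$. Since $A_i(2,2)=0$, no two cyclically consecutive $c_i$ equal $2$. An index with $c_i=2$ contributes $A_i(1,2)A_{i-1}(2,1)=\lambda^{l_{i-1}+l_i+1}$ in place of $f_{i-1}f_i$. So $\tau$ is the sum, over the sets $\mathcal M$ of disjoint pairs $(i-1,i)$ of cyclically adjacent indices, of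
\begin{equation}\label{eq:match}
\prod_{i\ \mathrm{unpaired}}f_i\ \cdot\prod_{(i-1,i)\in\mathcal M}\lambda^{l_{i-1}+l_i+1}.
\end{equation}
For $n=2$ the pairs $(0,1)$ and $(1,0)$ count separately; for $n=1$ there is no pair, and then $l_0\ge1$ because $N\ge2$. Modulo $\lambda^2$ only $\mathcal M=\emptyset$ and the single pairs with $l_{i-1}=l_i=0$ contribute, which gives (a). For later use, note that $\tau_0=\prod f_i(0)$ holds without the assumption $f_i(0)\ne0$.

The term \eqref{eq:match} has degree at most $\sum_il_i+|\mathcal M|=\frac{N-n}2+|\mathcal M|$, with coefficient $\prod_{\mathrm{unpaired}}\beta_i$ in that degree. If $n$ is odd, then $|\mathcal M|\le\frac{n-1}2$, and for each $i$ exactly one $\mathcal M$ leaves only $i$ unpaired; this gives (b). If $n$ is even, there are two sets $\mathcal M$ with $|\mathcal M|=\frac n2$; both give $\lambda^{N/2}$, and they cancel in characteristic $2$. If $|\mathcal M|=\frac n2-1$, the two unpaired indices cut the cycle into two arcs that are unions of pairs, so the indices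 have opposite parity, and each choice of two such indices determines $\mathcal M$. These terms give $E_0E_1\lambda^{N/2-1}$ in top degree, and the other terms have degree at most $\frac N2-2$.
\end{proof}

Put $\Phi(z)=E(z)+\tau_1/\tau_0$; on a word this is $\sum_a(x_a^{-1}+x_ax_{a+1})$. For $r\in\mathbb Z$ let
\[
\mathcal C_r=\{z:\mathrm{Fr}\,z=c^rz\},\qquad\Sigma_N(r)=\sum_{z\in\mathcal C_r}\psi_F(\Phi(z)).
\]
The condition $z\in\mathcal C_r$ means $Z+r=Z$ and $\mathrm{Fr}f_a=f_{a+r}$. It implies $\tau(z)\in F[\lambda]$ and $E(z)\in F$, so $\psi_F(\Phi(z))$ is defined. To $r$ we attach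
\[
g=\gcd(r,N),\qquad s=N/g,\qquad Q=q^s,\qquad r'=r/g,
\]
and the generator $\rho=\mathrm{Fr}^u$ of $\operatorname{Gal}(\mathbb F_Q/F)$, where $ur'\equiv1\pmod s$; thus $\rho^{r'}=\mathrm{Fr}$ on $\mathbb F_Q$. For given $g\mid N$ every generator $\mathrm{Fr}^u$ arises: take $r=gr'$ with $r'$ inverse to $u$ modulo $s$.

\begin{lemma}\label{lem:orbits}
$z\in\mathcal C_r$ if and only if $Z+g=Z$, $f_a\in\mathbb F_Q[\lambda]$ and $f_{a+g}=\rho f_a$ for all $a\in Z$. In particular $\mathcal C_r$ is finite.
\end{lemma}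

\begin{proof}
The classes of $r$ and $g$ generate the same subgroup of $\mathbb Z/N$, so $Z+r=Z$ is equivalent to $Z+g=Z$. Let $z\in\mathcal C_r$. Then $\mathrm{Fr}^sf_a=f_{a+rs}=f_a$ since $rs=r'N$, and $f_{a+g}=f_{a+ur}=\mathrm{Fr}^uf_a$ since $ur\equiv g\pmod N$. Conversely, the conditions give $f_{a+r}=\rho^{r'}f_a=\mathrm{Fr}f_a$.
\end{proof}

So for fixed $Z$ an element of $\mathcal C_r$ is given by free choices of $f_a\in\mathbb F_Q[\lambda]$ for $a$ in a set $Z_g$ of representatives of $Z$ modulo $g$. Each orbit of the shift by $g$ has $s$ elements, and a sum over an orbit, such as $\sum_{j=0}^{s-1}\rho^j\beta_a$, is a trace from $\mathbb F_Q$ to $F$. Writing $x_a=1/f_a$ for short tiles, Lemma~\ref{lem:tau}(a) gives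
\begin{equation}\label{eq:factor}
\psi_F(E)=\prod_{a\in Z_g}\psi_Q(\beta_a),\qquad
\psi_F\Bigl(\frac{\tau_1}{\tau_0}\Bigr)=\prod_{a\in Z_g,\ l_a\ge1}\psi_Q\Bigl(\frac{f_a'(0)}{f_a(0)}\Bigr)\prod_{a}\psi_Q(x_{a-1}x_a),
\end{equation}
where the last product is over the $a\in Z_g$ such that the tile at $a$ and the preceding tile are both short.

\begin{lemma}\label{lem:transfer}
$\Sigma_N(r)=\operatorname{tr}(B_Q^{\,g}\rho)$. In particular $\Sigma_N(1)=S(\mathbb F_{q^N},\mathrm{Fr})$.
\end{lemma}

\begin{proof}
Fix $Z$ and sum the product of the two expressions \eqref{eq:factor}. If $l_a\ge2$ for some $a\in Z_g$, then $\beta_a$ runs through $\mathbb F_Q$ and appears only in $\psi_Q(\beta_a)$, so the sum is $0$. If $l_a=1$, then $f_a'(0)=\beta_a$ and the tile contributes $\sum_{\beta_a}\psi_Q\bigl(\beta_a(1+1/f_a(0))\bigr)$, which is $Q$ for $f_a(0)=1$ and $0$ otherwise; the total over $f_a$ is $Q$. A short tile contributes $\psi_Q(x_a^{-1})$, and also $\psi_Q(x_ax_{a+1})$ if the next tile is short.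

Write $x_a$ at the position of a short tile and $\star_1\star_2\star_3$ at the three positions of a tile with $l=1$. We obtain a sequence $(w_j)_{j\in\mathbb Z}$ in $\Omega_Q$ with $w_{j+g}=\rho w_j$, and its weight is $\prod_{j=0}^{g-1}B_Q(w_j,w_{j+1})$, because $B_Q(w_j,w_{j+1})$ depends only on $j$ modulo $g$. Conversely, a sequence with $w_{j+g}=\rho w_j$ has period $N$, and if its weight is nonzero, then $\star_1$ is always followed by $\star_2$, $\star_2$ is followed by $\star_3$ and preceded by $\star_1$, and $\star_3$ is preceded by $\star_2$; so the symbols occur in blocks $\star_1\star_2\star_3$, and the sequence arises from exactly one $Z$ and one choice of the $x_a$. Now apply \eqref{eq:walks}. For $r=1$ we have $g=1$, $\rho=\mathrm{Fr}$, and \eqref{eq:gone} applies.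
\end{proof}

The assumption $N\ge2$ is needed here: for $N=1$ we would have $\tau=f_0$, $\tau_1=0$, and the term $x_0x_0$ would be lost.

\begin{theorem}\label{thm:twist}
If $N$ is odd, $\Sigma_N(r)$ does not depend on $r$. If $N$ is even, $\Sigma_N(r)=(-1)^{r-1}\Sigma_N(1)$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:trace}, assuming Theorem~\ref{thm:twist}]
Let $N=gs\ge2$. The automorphism $\rho$ generates $\operatorname{Gal}(\mathbb F_Q/F)$, so it is attached to some $r$ with $\gcd(r,N)=g$. By Lemma~\ref{lem:transfer}, the claim is $\Sigma_N(r)=(-1)^{g-1}\Sigma_N(1)$. If $N$ is odd, then $g$ is odd; if $N$ is even, then $g\equiv r\pmod2$.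
\end{proof}

\section{Configurations and lattices}\label{sec:lattices}

The matrix $A_{n-1}\cdots A_0$ has trace $\tau$ and determinant $\lambda^N$, so it makes $K[\lambda]^2$ a module over the ring $K[\lambda,\eta]/(\eta^2+\tau\eta+\lambda^N)$. We show that the configuration can be recovered from this module, by an algorithm in the manner of a continued fraction expansion that compares the order of vanishing at a point over $\lambda=0$ with the order of pole at infinity.

Call $\tau\in K[\lambda]$ \emph{admissible} if $\tau_0=\tau(0)\ne0$ and either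
\begin{itemize}
\item[(odd)] $N$ is odd and $\deg\tau\le\frac{N-1}2$, or
\item[(even)] $N$ is even, $\deg\tau\le\frac N2-1$ and $b:=\tau_{N/2-1}\ne0$.
\end{itemize}
By Lemma~\ref{lem:tau}, $\tau(z)$ is admissible always if $N$ is odd, and exactly when $E_0E_1\ne0$ if $N$ is even. In this section $\tau$ is admissible, $O=K[\lambda,\eta]/(\eta^2+\tau\eta+\lambda^N)$ and $M=K(\lambda)\otimes_{K[\lambda]}O$.

\subsection{The ring $O$ at infinity and at $\lambda=0$}\label{sub:ring}

Let $\deg_\lambda$ be minus the valuation of the complete field $K((1/\lambda))$; it extends uniquely to any finite extension. In case (odd), let $\delta=\deg_\lambda\eta$ for a root $\eta$ of the equation. The largest of the degrees $2\delta$, $\deg_\lambda\tau+\delta$, $N$ of the three terms must occur twice. If $\delta>N/2$ the first is strictly largest, and if $\delta<N/2$ the last one is; so $\delta=N/2\notin\mathbb Z$. In case (even), put $\eta=\lambda^{N/2}(1+\epsilon)$; the equation becomes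
\begin{equation}\label{eq:eis}
\epsilon^2+\bar\tau\epsilon+\bar\tau=0,\qquad\bar\tau=\lambda^{-N/2}\tau,
\end{equation}
where $\deg_\lambda\bar\tau=-1$ because $b\ne0$. This is an Eisenstein equation, and $\deg_\lambda\epsilon=-\frac12$. In both cases the equation is irreducible over $K((1/\lambda))$ and defines a totally ramified quadratic extension with residue field $K$. Hence $M$ is a field, contained in this extension, and $O\subset M$ is a domain. Let $\deg=2\deg_\lambda$ on $M$; it has integer values, $\deg\lambda=2$, $\deg\eta=N$, it is additive on products, and $\deg(x+y)\le\max(\deg x,\deg y)$ with equality if the two degrees differ. For polynomials in $\lambda$ we write $\deg_\lambda$ from now on. Put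
\[
\theta=\lambda^{-(N-1)/2}\eta\quad\text{in case (odd)},\qquad\theta=\sqrt b\,/\epsilon\quad\text{in case (even)}.
\]
Then $\deg\theta=1$, so $\theta\notin K(\lambda)$ and $M=K(\lambda)\oplus K(\lambda)\theta$. Since the residue field is $K$, for $x\in M$ with $\deg x\le d$ there is a unique $[x]_d\in K$ with $\deg(x-[x]_d\theta^d)<d$. The map $x\mapsto[x]_d$ is $K$-linear, and $[xy]_{d+d'}=[x]_d[y]_{d'}$. The \emph{leading coefficient} of $x\ne0$ is $\operatorname{lc}(x)=[x]_{\deg x}\in K^*$. We have
\begin{equation}\label{eq:lc}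
\operatorname{lc}(\lambda)=\operatorname{lc}(\eta)=1,\qquad\text{and in case (even)}\quad\deg\epsilon=-1,\ \operatorname{lc}(\epsilon)=\sqrt b .
\end{equation}
Indeed, in case (odd), $\theta^2=\lambda+\tau\eta\lambda^{1-N}$ and the last term has degree at most $(N-1)+N+2-2N=1$; then $\eta=\theta\lambda^{(N-1)/2}$. In case (even), \eqref{eq:eis} gives $\theta^2=b/(\bar\tau(1+\epsilon))$, and $\lambda\bar\tau/b$ and $1+\epsilon$ differ from $1$ by terms of negative degree.

Modulo $\lambda$ the equation is $\eta(\eta+\tau_0)=0$ with $\tau_0\ne0$, so exactly two maximal ideals of $O$ contain $\lambda$, namely $\mathfrak p=(\lambda,\eta)$ and $\mathfrak p'=(\lambda,\eta+\tau)$. In $O_{\mathfrak p}$ the element $\eta+\tau$ is a unit and $\eta=\lambda^N/(\eta+\tau)$, so the maximal ideal is generated by $\lambda$, and $O_{\mathfrak p}$ is a discrete valuation ring whose valuation $v$ has $v(\lambda)=1$, $v(\eta)=N$. In $O_{\mathfrak p'}$ the element $\eta$ is a unit and $\eta+\tau=\lambda^N/\eta$, so this is a discrete valuation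 ring with $v'(\lambda)=1$, $v'(\eta)=0$. The ideal $\mathfrak p$ is locally principal, hence invertible. A maximal ideal containing $\eta$ contains $\lambda^N$, so it is $\mathfrak p$, and therefore $\eta O=\mathfrak p^N$. At other maximal ideals $O$ may be singular.

A \emph{lattice} is a nonzero finitely generated $O$-submodule $\Lambda$ of $M$. It is torsion-free over $K[\lambda]$ and spans $M$ over $K(\lambda)$, so it is free of rank $2$ over $K[\lambda]$. Let $\mathcal X_\tau$ be the set of lattices modulo multiplication by $M^*$. The group $\operatorname{Pic}(O)$ of invertible fractional ideals modulo principal ones acts on $\mathcal X_\tau$ by multiplication; non-invertible lattices play the part of the singular point in Section~\ref{sec:three}. We use three standard facts: a lattice is the intersection of its localizations $\Lambda_{\mathfrak m}\subset M$ at the maximal ideals of $O$; if $\Lambda'\subset\Lambda$ are lattices, then $\Lambda/\Lambda'\cong\bigoplus_{\mathfrak m}\Lambda_{\mathfrak m}/\Lambda'_{\mathfrak m}$;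 and $\dim_K\Lambda/\Lambda'=\deg_\lambda\det A$ if $A$ expresses a basis of $\Lambda'$ in a basis of $\Lambda$. Put $v(\Lambda)=\min\{v(x):0\ne x\in\Lambda\}$, so that $\Lambda_{\mathfrak p}=\lambda^{v(\Lambda)}O_{\mathfrak p}$.

\begin{lemma}\label{lem:degrees}
Let $\Lambda$ be a lattice and $\mathcal D$ the set of degrees of its nonzero elements.
\begin{enumerate}
\item[(a)] $\mathcal D=\{m,m+2,\dots\}\cup\{m+2\gamma+1,m+2\gamma+3,\dots\}$ for some integers $m$ and $\gamma\ge0$. The elements of degree $m$ are proportional over $K$.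
\item[(b)] Any two elements of degrees $m$ and $m+2\gamma+1$ form a $K[\lambda]$-basis of $\Lambda$. If $\Lambda$ has a basis with degrees $m',m'+1$, then $m=m'$ and $\gamma=0$.
\item[(c)] If $\Lambda'\subset\Lambda$ is a lattice with $\dim_K\Lambda/\Lambda'=1$, its set of degrees $\mathcal D'$ is $\mathcal D$ with one element removed, either $m$ or $m+2\gamma+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Clearing denominators, there is $0\ne h\in K[\lambda]$ with $h\Lambda\subset K[\lambda]+K[\lambda]\theta$ and $h,h\theta\in\Lambda$. Nonzero elements of $K[\lambda]+K[\lambda]\theta$ have degree $\ge0$, since the two summands have degrees of different parity. So $\mathcal D$ is bounded below, contains both parities, and satisfies $\mathcal D+2\subset\mathcal D$. Two elements of degree $m$ have a nontrivial linear combination of lower degree, which must vanish.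

(b) From a nonzero $x\in\Lambda$ subtract $\kappa\lambda^j$ times the given element whose degree has the parity of $\deg x$, with $\kappa\in K$ and $j\ge0$ chosen to lower the degree. The process ends at $0$, so the two elements generate. For $y,y'$ of degrees of different parity, $\deg(hy+h'y')=\max(\deg hy,\deg h'y')$ for $h,h'\in K[\lambda]$; this gives independence and the last assertion.

(c) We have $\dim_K\{x\in\Lambda:\deg x\le d\}=\#\{\delta\in\mathcal D:\delta\le d\}$, and likewise for $\Lambda'$, since $[\,\cdot\,]_d$ embeds each successive quotient in $K$. For large $d$ the two dimensions differ by $1$, so exactly one degree $\delta$ is removed. If $\delta-2\in\mathcal D$, then $\delta-2\in\mathcal D'$ and $\delta\in\mathcal D'$, which is false.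
\end{proof}

\subsection{From a lattice to a configuration}\label{sub:toconf}

Let $\Lambda$ be a lattice, $v_0=v(\Lambda)$, and $\Lambda_a=\mathfrak p^a\Lambda$ for $a\in\mathbb Z$. The localizations of $\Lambda_a$ are $\lambda^{v_0+a}O_{\mathfrak p}$ at $\mathfrak p$ and $\Lambda_{\mathfrak m}$ at $\mathfrak m\ne\mathfrak p$. Hence $v(\Lambda_a)=v_0+a$, $\dim_K\Lambda_a/\Lambda_{a+1}=1$, $\Lambda_{a+N}=\eta\Lambda_a$, and
\begin{equation}\label{eq:chain}
\Lambda_{a'}=\{x\in\Lambda_a:v(x)\ge v_0+a'\}\qquad(a'\ge a).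
\end{equation}
Let $m_a,\gamma_a$ be the invariants of $\Lambda_a$ in Lemma~\ref{lem:degrees}, let $\xi_a\in\Lambda_a$ have degree $m_a$, and put $d_a=v(\xi_a)-v(\Lambda_a)\ge0$. Thus $\gamma_a$ counts the degrees above $m_a$ that are missing, and $\xi_a$ survives in the chain for $d_a$ further steps. By Lemma~\ref{lem:degrees}(c) there are three kinds of steps.
\begin{itemize}
\item $d_a>0$. Then $\xi_a\in\Lambda_{a+1}$, so the degree removed is $m_a+2\gamma_a+1$; $m_{a+1}=m_a$, $d_{a+1}=d_a-1$, $\gamma_{a+1}=\gamma_a+1$.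
\item $d_a=0$, $\gamma_a\ge1$. Then $\xi_a\notin\Lambda_{a+1}$, so $m_a$ is removed. The new minimum is $m_a+2<m_a+2\gamma_a+1$, attained by $\lambda\xi_a\in\Lambda_{a+1}$; so $m_{a+1}=m_a+2$, $d_{a+1}=0$, $\gamma_{a+1}=\gamma_a-1$.
\item $d_a=\gamma_a=0$. Again $m_a$ is removed; $m_{a+1}=m_a+1$, $\gamma_{a+1}=0$, and $d_{a+1}$ is not determined by the previous data.
\end{itemize}
Call $a+1$ a \emph{cut} of $\Lambda$ if $d_a=\gamma_a=0$. From any position $d$ decreases to $0$ and then $\gamma$ decreases to $0$, so cuts exist. Since $\Lambda_{a+N}=\eta\Lambda_a$, $\deg\eta=N$ and $v(\eta)=N$, the pairs $(d_a,\gamma_a)$ and the cuts are $N$-periodic. If $(d_a,\gamma_a)=(l,0)$, the pairs at $a,a+1,\dots,a+2l$ are $(l,0),(l-1,1),\dots,(0,l),(0,l-1),\dots,(0,0)$, while $m$ is constant for $l$ steps, grows by $2$ for $l$ steps, and then by $1$. Hence: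
\begin{equation}\label{eq:next}
\text{if $(d_a,\gamma_a)=(l,0)$, the next cut after $a$ is $a+2l+1$, and $m_{a+2l+1}=m_a+2l+1$.}
\end{equation}
This is the origin of the odd lengths in Definition~\ref{def:conf}.

Let $\dots<a_i<a_{i+1}<\dots$ be the cuts, $n$ their number modulo $N$, $l_i=d_{a_i}$, $m_i=m_{a_i}$, and let $x_i\in\Lambda_{a_i}$ be the element of degree $m_i$ with $\operatorname{lc}(x_i)=1$; we call the $x_i$ the \emph{normalized elements} of $\Lambda$. At a cut $\gamma=0$, so $a_{i+1}=a_i+2l_i+1$ and $m_{i+1}=m_i+2l_i+1$ by \eqref{eq:next}, and $x_{i+n}=\eta x_i$ by \eqref{eq:lc}. Put $w_i=\lambda^{l_{i-1}+1}x_{i-1}$. Then $v(w_i)=v_0+a_{i-1}+2l_{i-1}+1=v_0+a_i$, so $w_i\in\Lambda_{a_i}$ by \eqref{eq:chain}, and $\deg w_i=m_i+1$. By Lemma~\ref{lem:degrees}(b), $(x_i,w_i)$ is a basis of $\Lambda_{a_i}$. Write $x_{i+1}=f_ix_i+h_iw_i$ with $f_i,h_i\in K[\lambda]$. The degree $m_i+2l_i+1$ of $x_{i+1}$ has the parity of $\deg w_i$, so $\deg_\lambda h_i=l_i$ and $\deg_\lambda f_i\le l_i$. Both $x_{i+1}$ and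 $f_ix_i$ have $v\ge v_0+a_i+l_i$, while $v(w_i)=v_0+a_i$; so $\lambda^{l_i}\mid h_i$. Comparing leading coefficients gives $h_i=\lambda^{l_i}$. Thus
\begin{equation}\label{eq:rec}
x_{i+1}=f_ix_i+\lambda^{l_i+l_{i-1}+1}x_{i-1},\qquad\text{equivalently}\qquad\begin{pmatrix}x_{i+1}\\w_{i+1}\end{pmatrix}=A_i\begin{pmatrix}x_i\\w_i\end{pmatrix}.
\end{equation}
Multiplying by $\eta$ shows $f_{i+n}=f_i$. Since $x_n=\eta x_0$ and $w_n=\eta w_0$, the product $A_{n-1}\cdots A_0$ represents multiplication by $\eta$, so its trace is $\tau$; then $\prod f_i(0)=\tau_0\ne0$ by the proof of Lemma~\ref{lem:tau}. We have obtained a configuration $z(\Lambda)$ with $\tau(z(\Lambda))=\tau$. Replacing $\Lambda$ by $y\Lambda$, $y\in M^*$, leaves $d_a,\gamma_a$ unchanged and multiplies all $x_i$ by $y/\operatorname{lc}(y)$, so $z(\Lambda)$ depends only on the class $[\Lambda]\in\mathcal X_\tau$.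

\begin{example}\label{ex:unit}
Let $N$ be odd and $\Lambda=O$, with basis $1,\eta$ of degrees $0,N$. Then $(d_0,\gamma_0)=(0,\frac{N-1}2)$, and the first positive cut is $a=\frac{N+1}2$, with $m_a=N$. There $\xi_a=\eta$ and $d_a=N-a=\frac{N-1}2$. So $z(O)$ is a single tile, the normalized elements are the powers of $\eta$, and \eqref{eq:rec} is the equation $\eta^2=\tau\eta+\lambda^N$, with $f=\tau$.
\end{example}

\subsection{From a configuration to a lattice}\label{sub:tolattice}

Let $z$ be a configuration with $\tau(z)=\tau$. A \emph{realization} of $z$ is a family $(x_i)_{i\in\mathbb Z}$ in $M$, not all zero, that satisfies \eqref{eq:rec} and $x_{i+n}=\eta x_i$, where $w_i=\lambda^{l_{i-1}+1}x_{i-1}$. Put $L_i=K[\lambda]x_i+K[\lambda]w_i$.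

\begin{lemma}\label{lem:real}
Realizations exist and are unique up to a common factor in $M^*$. Each $L_i$ is a lattice with basis $(x_i,w_i)$, and
\[
L_{i+1}=\mathfrak p^{2l_i+1}L_i,\qquad v(x_i)=v(L_i)+l_i .
\]
\end{lemma}

\begin{proof}
Let $V$ be a $K(\lambda)$-space with basis $\mathbf x_0,\mathbf w_0$, and define bases $(\mathbf x_i,\mathbf w_i)$ for all $i\in\mathbb Z$ by the matrix form of \eqref{eq:rec}; the $A_i$ are invertible over $K(\lambda)$. Let $\eta$ act on $V$ by $\mathbf x_0\mapsto\mathbf x_n$, $\mathbf w_0\mapsto\mathbf w_n$. Since $A_{i+n}=A_i$, it sends $\mathbf x_i,\mathbf w_i$ to $\mathbf x_{i+n},\mathbf w_{i+n}$ for all $i$. Its trace is $\tau$ and its determinant $\lambda^N$, so by the Cayley--Hamilton theorem $V$ is an $M$-vector space, of dimension $1$. Realizations are the images of $(\mathbf x_i)$ under the nonzero $M$-linear maps $V\to M$, and these are isomorphisms, unique up to $M^*$. The module $L_i$ is stable under $\eta$, whose matrix $A_{i+n-1}\cdots A_i$ has polynomial entries.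

We have $\lambda^{2l_i+1}L_i\subset L_{i+1}\subset L_i$, as $\det A_i=\lambda^{2l_i+1}$. So $L_i$ and $L_{i+1}$ have the same localizations except at $\mathfrak p$ and $\mathfrak p'$, where $(L_{i+1})_{\mathfrak p}=\lambda^{j_i}(L_i)_{\mathfrak p}$ and $(L_{i+1})_{\mathfrak p'}=\lambda^{j_i'}(L_i)_{\mathfrak p'}$ with $j_i,j_i'\ge0$ and $j_i+j'_i=\dim_KL_i/L_{i+1}=2l_i+1$. As $L_{i+n}=\eta L_i$, the $j'_i$ over a period add up to $v'(\eta)=0$. So $j_i'=0$ and $L_{i+1}=\mathfrak p^{2l_i+1}L_i$.

In particular $v(x_{i+1})\ge v(L_i)+2l_i+1$. Here $x_{i+1}=f_ix_i+\lambda^{l_i}w_i$ and $v(f_i)=0$ because $f_i(0)\ne0$. If $v(w_i)>v(L_i)$, then $v(x_i)=v(L_i)$ and $v(x_{i+1})=v(L_i)$, a contradiction. So $v(\lambda^{l_i}w_i)=v(L_i)+l_i<v(x_{i+1})$, and hence $v(x_i)=v(L_i)+l_i$.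
\end{proof}

The lattice $\mathfrak p^{-a_i}L_i$ does not depend on $i$; let $\Psi(z)\in\mathcal X_\tau$ be its class. A realization of $z$ is also one of $cz$, with $a_i$ replaced by $a_i-1$; and the normalized elements of $\Lambda$ realize $z(\Lambda)$, with $L_i=\mathfrak p^{a_i}\Lambda$. Therefore
\begin{equation}\label{eq:Psi}
\Psi(cz)=\mathfrak p\,\Psi(z),\qquad\Psi(z(\Lambda))=[\Lambda].
\end{equation}

\begin{example}\label{ex:three}
Let $N=3$ and let $z=(f_0,f_1,f_2)$ have three short tiles, with $a_0=0$. The first row of $A_2A_1A_0$ is $(\tau+f_1\lambda,\ \lambda+f_1f_2)$, so $(\lambda+f_1f_2)w_0=(\eta+\tau+f_1\lambda)x_0$. Taking $x_0=\lambda+f_1f_2$ gives $w_0=\eta+\tau+f_1\lambda\equiv\eta+f_1f_2^2\pmod{x_0K[\lambda]}$. So $\Psi(z)$ is the class of the maximal ideal of the point $\Pi(f_0,f_1,f_2)$ of Section~\ref{sec:three}.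
\end{example}

To compare $z(\Psi(z))$ with $z$ we must know the degrees of the $x_i$, which the construction of $\Psi$ did not control. This is where $b\ne0$ is used a second time.

\begin{lemma}\label{lem:realdeg}
Let $(x_i)$ be a realization of $z$ and $\Lambda=\mathfrak p^{-a_i}L_i$.
\begin{enumerate}
\item[(a)] $\deg x_i-a_i$ does not depend on $i$, and $\operatorname{lc}(x_{i+2})=\operatorname{lc}(x_i)=\operatorname{lc}(x_{i+n})$.
\item[(b)] The cuts of $\Lambda$ are the $a_i$, and its normalized elements are the $x_i/\operatorname{lc}(x_i)$.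
\item[(c)] In case (even), let $o_0,o_1$ be the leading coefficients of the $x_i$ at even and at odd cuts. Then $o_0E_0(z)=\sqrt b\,o_1$ and $o_1E_1(z)=\sqrt b\,o_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $\delta_i=\deg x_i-a_i$; then $\delta_{i+n}=\delta_i$ and $\operatorname{lc}(x_{i+n})=\operatorname{lc}(x_i)$ by \eqref{eq:lc}. Since $2(l_i+l_{i-1}+1)=a_{i+1}-a_{i-1}$, the two terms on the right of \eqref{eq:rec} have degrees at most $a_{i+1}+\delta_i-1$ and exactly $a_{i+1}+\delta_{i-1}$. So if $\delta_{i-1}\ge\delta_i$, the last term dominates, $\delta_{i+1}=\delta_{i-1}$ and $\operatorname{lc}(x_{i+1})=\operatorname{lc}(x_{i-1})$. Let $D=\max_i\delta_i$. If $\delta_i=D$, then $\delta_{i+2}=D$ with the same leading coefficient, and by periodicity this extends to all indices congruent to $i$ modulo $\gcd(2,n)$. For $n$ odd this proves (a).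

Let $n$ be even. Fix $j$ such that $\delta_i=D$ for all $i\equiv j+1\pmod2$, and let $o$ be the common leading coefficient of these $x_i$. For $i\equiv j\pmod2$ put $y_i=\lambda^{-(a_i-a_j)/2}x_i$. For $i\equiv j+1$, \eqref{eq:rec} becomes $y_{i+1}+y_{i-1}=\lambda^{-(a_{i+1}-a_j)/2}f_ix_i$. Sum over $i=j+1,j+3,\dots,j+n-1$. The left side telescopes to $y_{j+n}+y_j=\lambda^{-N/2}\eta x_j+x_j=\epsilon x_j$. Each term on the right has degree at most $a_j-a_{i+1}+2l_i+a_i+D=a_j+D-1$, with coefficient $\beta_io$ there. Hence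
\begin{equation}\label{eq:tele}
[\epsilon x_j]_{a_j+D-1}=o\,E_*,
\end{equation}
where $E_*$ is $E_0$ if $a_j$ is odd and $E_1$ if $a_j$ is even. Now $E_*\ne0$ because $E_0E_1=b\ne0$. So $\deg(\epsilon x_j)=a_j+D-1$, that is, $\delta_j=D$, and (a) follows. Then \eqref{eq:tele} holds for every $j$, and its left side is $\sqrt b\,\operatorname{lc}(x_j)$; this is (c).

(b) By (a), $\deg w_i=\deg x_{i-1}+2l_{i-1}+2=\deg x_i+1$. By Lemmas~\ref{lem:degrees}(b) and~\ref{lem:real}, the lattice $\Lambda_{a_i}=L_i$ has $\gamma_{a_i}=0$, its element of least degree is $x_i$, and $d_{a_i}=l_i$. By \eqref{eq:next} the next cut of $\Lambda$ after $a_i$ is $a_{i+1}$, for every $i$.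
\end{proof}

For even $N$ the leading coefficients at even and odd cuts are unrelated, and this leaves one free parameter. For $\kappa\in K^*$ and any configuration $z$ of even length let $\kappa\cdot z$ have the same cuts and the polynomials $\kappa^{-1}f_a$ for $a$ even and $\kappa f_a$ for $a$ odd. This is an action of $K^*$, and
\begin{equation}\label{eq:scale}
\tau(\kappa\cdot z)=\tau(z),\qquad(E_0,E_1)(\kappa\cdot z)=(\kappa^{-1}E_0,\kappa E_1),
\end{equation}
the first because each pair in \eqref{eq:match} contains one index of each parity, so that the unpaired indices are equally many of each parity. If $\tau(z)=\tau$ and $(x_i)$ realizes $z$, then dividing the $x_i$ at odd cuts by $\kappa$ gives a realization of $\kappa\cdot z$: at an even cut $a_i$ the relation \eqref{eq:rec} is divided by $\kappa$, and at an odd cut $f_ix_i=(\kappa f_i)(\kappa^{-1}x_i)$. The $L_i$ do not change, so $\Psi(\kappa\cdot z)=\Psi(z)$.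

\begin{proposition}\label{prop:bij}
Let $\tau$ be admissible. In case (odd), $\Psi$ is a bijection from $\{z:\tau(z)=\tau\}$ onto $\mathcal X_\tau$. In case (even), $z\mapsto(\Psi(z),(E_0,E_1))$ is a bijection from $\{z:\tau(z)=\tau\}$ onto $\mathcal X_\tau\times\{(e_0,e_1)\in K^2:e_0e_1=b\}$.
\end{proposition}

\begin{proof}
(odd) By Lemma~\ref{lem:realdeg}(a) all $\operatorname{lc}(x_i)$ are equal, and we scale them to $1$. By (b) the $x_i$ are then the normalized elements of $\Lambda$, and \eqref{eq:rec} determines the $f_i$, so $z(\Psi(z))=z$. With \eqref{eq:Psi} this gives the claim.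

(even) Scale so that $o_0=1$ and put $\kappa=o_1$; by Lemma~\ref{lem:realdeg}(c), $\kappa=E_0(z)/\sqrt b$. The normalized elements are obtained by dividing the $x_i$ at odd cuts by $\kappa$, so $z(\Psi(z))=\kappa\cdot z$. Hence $z=\kappa^{-1}\cdot z(\Psi(z))$ is determined by $\Psi(z)$ and $E_0(z)$. Conversely, let $[\Lambda]$ and $(e_0,e_1)$ with $e_0e_1=b$ be given. By Lemma~\ref{lem:realdeg}(c) with $o_0=o_1=1$, the configuration $z(\Lambda)$ has $E_0=E_1=\sqrt b$. With $\kappa=e_0/\sqrt b$, the configuration $z=\kappa^{-1}\cdot z(\Lambda)$ has $\tau(z)=\tau$, $\Psi(z)=[\Lambda]$ and $(E_0,E_1)=(\kappa\sqrt b,\kappa^{-1}\sqrt b)=(e_0,e_1)$.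
\end{proof}

\begin{remark}\label{rem:bzero}
For $b=0$ the pair $(E_0,E_1)$ need not separate the configurations $\kappa\cdot z$, which are distinct for distinct $\kappa$: for $N=4$ and four short tiles with $f_0=f_2$, $f_1=f_3$ we have $E_0=E_1=0$. Such configurations require the separate computation in Section~\ref{sec:even}.
\end{remark}

\section{Lang's theorem and the odd case}\label{sec:lang}

Let $\tau\in F[\lambda]$ be admissible. Applying $\mathrm{Fr}$ to coefficients gives an automorphism $\sigma$ of $O$ and of $M$ that fixes $\lambda$ and $\eta$ and preserves $\mathfrak p$. Write $\mathrm{Fr}$ for the map $[\Lambda]\mapsto[\sigma\Lambda]$ on $\mathcal X_\tau$ and on $\operatorname{Pic}(O)$; then $\mathrm{Fr}(hx)=\mathrm{Fr}(h)\mathrm{Fr}(x)$ for $h\in\operatorname{Pic}(O)$, $x\in\mathcal X_\tau$. If $(x_i)$ realizes $z$, then $(\sigma x_i)$ realizes $\mathrm{Fr}\,z$, so $\Psi(\mathrm{Fr}\,z)=\mathrm{Fr}\,\Psi(z)$. Put $\mathcal X_\tau^{(r)}=\{x\in\mathcal X_\tau:\mathrm{Fr}\,x=\mathfrak p^rx\}$.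

\begin{lemma}\label{lem:count}
In case (odd), $\Psi$ maps $\{z\in\mathcal C_r:\tau(z)=\tau\}$ bijectively onto $\mathcal X_\tau^{(r)}$. In case (even), let $e_0e_1=b$, and suppose that $(e_0^q,e_1^q)$ equals $(e_0,e_1)$ if $r$ is even and $(e_1,e_0)$ if $r$ is odd. Then $\Psi$ maps $\{z\in\mathcal C_r:\tau(z)=\tau,\ (E_0,E_1)=(e_0,e_1)\}$ bijectively onto $\mathcal X_\tau^{(r)}$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:bij}, $\Psi$ is a bijection onto $\mathcal X_\tau$ from the set of $z$ with $\tau(z)=\tau$ and, in case (even), $(E_0,E_1)=(e_0,e_1)$. For such $z$, both $\mathrm{Fr}\,z$ and $c^rz$ have invariant $\tau$ and, in case (even), the same pair $(e_0^q,e_1^q)$. So they are equal if and only if their images $\mathrm{Fr}\,\Psi(z)$ and $\mathfrak p^r\Psi(z)$ under $\Psi$ are equal.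
\end{proof}

We want to write $\mathfrak p^r=h^{-1}\mathrm{Fr}(h)$ in $\operatorname{Pic}(O)$. \emph{Lang's theorem} states that for a smooth connected group scheme $G$ of finite type over $\mathbb F_q$, the map $h\mapsto h^{-1}\mathrm{Fr}(h)$ is surjective on $G(K)$. To apply it we identify $\operatorname{Pic}(O)$ with the points of such a group; this uses that the curve has a single point at infinity, regular and rational.

\begin{proposition}\label{prop:lang}
For admissible $\tau\in F[\lambda]$ the set $\mathcal X_\tau^{(r)}$ is finite, and its cardinality $\nu(\tau)$ does not depend on $r\in\mathbb Z$.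
\end{proposition}

\begin{proof}
\emph{The curve.} Let $O_F=F[\lambda,\eta]/(\eta^2+\tau\eta+\lambda^N)\subset O$, with fraction field $M_F$, a separable extension of $F(\lambda)$ since $\tau\ne0$. The derivative of the equation in $\eta$ is $\tau$, so $O_F[1/\tau]$ is smooth over $F$, hence integrally closed, hence the integral closure of $F[\lambda,1/\tau]$ in $M_F$. Let $\mathcal A$ be the coherent sheaf of algebras on $\mathbb P^1_F$ that equals $O_F$ on $\mathbb A^1$ and the integral closure of $\mathcal O_{\mathbb P^1}$ in $M_F$ on the complement of the zeros of $\tau$, a neighborhood of $\infty$; the two agree on the overlap. Then $C=\operatorname{Spec}\mathcal A$ is finite over $\mathbb P^1_F$, hence projective. Its points over $\lambda=\infty$ are the places of $M_F$ over $\infty$. The equation is irreducible over $K((1/\lambda))$, hence over $F((1/\lambda))$, so there is one such point $\infty$, and its local ring $R$ is the valuation ring of $\deg$ in $M_F$. The element $\theta$ lies in $M_F$, because $\sqrt b\in F$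 in case (even). So $\theta^{-1}$ is a uniformizer of $R$, the ramification index is $2$, and the residue field is $F$. As $(R\otimes_FK)/(\theta^{-1})=K$, there is one point of $C_K$ above $\infty$ and its maximal ideal is generated by $\theta^{-1}$. Thus $C_K=\operatorname{Spec}O\cup\{\infty\}$ is regular at $\infty$, and it is integral since its coordinate rings lie in the field $M_F\otimes_FK=M$.

\emph{Restriction gives $\operatorname{Pic}^0(C_K)\cong\operatorname{Pic}(O)$,} where $\operatorname{Pic}^0(C_K)$ is the group of line bundles of degree $0$. If such a bundle is trivial on $\operatorname{Spec}O$, a trivialization is a rational section with divisor $j\cdot\infty$, and $j$ is the degree, so $j=0$ and the bundle is trivial. Conversely, an invertible fractional ideal agrees with $O$ outside finitely many maximal ideals, so it extends to a line bundle on $C_K$, and twisting by a multiple of the regular point $\infty$, which has degree $1$, makes the degree $0$.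

\emph{Lang's theorem.} For a projective geometrically integral curve $C$ over $F$, the identity component $J$ of the Picard scheme is a smooth connected commutative group scheme of finite type over $F$, and $J(K)=\operatorname{Pic}^0(C_K)$; see \cite[\S\S8.2, 8.4, 9.2]{BLR}. The $q$-Frobenius acts on $J(K)$ through the $q$-power automorphism of $K$, that is, by pulling back line bundles along $\mathrm{id}_C\times\operatorname{Spec}(\mathrm{Fr})$. On $\operatorname{Pic}(O)$ this is $I\mapsto I\otimes_{O,\sigma}O\cong\sigma(I)$, the isomorphism being $x\otimes y\mapsto\sigma(x)y$. So there is $h\in\operatorname{Pic}(O)$ with $\mathrm{Fr}(h)=\mathfrak p^rh$. Since $\mathrm{Fr}(hx)=\mathfrak p^rh\,\mathrm{Fr}(x)$, the map $x\mapsto hx$ is a bijection $\mathcal X_\tau^{(0)}\to\mathcal X_\tau^{(r)}$.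

\emph{Finiteness.} By Lemma~\ref{lem:count} with $r=0$, and $(e_0,e_1)=(1,b)$ in case (even), $\mathcal X_\tau^{(0)}$ is in bijection with a subset of the finite set $\mathcal C_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:twist} for odd $N$]
For $z\in\mathcal C_r$ the polynomial $\tau(z)\in F[\lambda]$ is admissible, and $\Phi(z)=\tau_{(N-1)/2}+\tau_1/\tau_0$ by Lemma~\ref{lem:tau}(b). By Lemma~\ref{lem:count} and Proposition~\ref{prop:lang},
\[
\Sigma_N(r)=\sum_{\tau}\psi_F\bigl(\tau_{(N-1)/2}+\tau_1/\tau_0\bigr)\,\nu(\tau),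
\]
the sum being over the admissible $\tau\in F[\lambda]$. The right side does not involve $r$.
\end{proof}

\section{The even case}\label{sec:even}

Let $N$ be even. Two things change. First, $\Phi=E_0+E_1+\tau_1/\tau_0$ is not a function of $\tau$, which sees only the product $E_0E_1$. Summing $\psi_F(E_0+E_1)$ with the product fixed gives a Kloosterman sum for even $r$ and a twisted form of it for odd $r$, and these differ by a sign. Second, lattices give no information on configurations with $E_0E_1=0$. We reach these indirectly: when $E_0$ or $E_1$ is omitted from $\Phi$, the sum over all of $\mathcal C_r$ can be evaluated, and these values determine the missing contribution.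

For $b\in F^*$ put
\[
\alpha(b)=\sum_{\tau}\psi_F(\tau_1/\tau_0)\,\nu(\tau),\qquad \mathrm{Kl}(b)=\sum_{e\in F^*}\psi_F(e+b/e),
\]
the first sum over the admissible $\tau\in F[\lambda]$ with $\tau_{N/2-1}=b$, and put $\alpha^*=\sum_{b\in F^*}\alpha(b)$ and $\Theta=\sum_{b\in F^*}\alpha(b)\mathrm{Kl}(b)$. None of these depends on $r$.

\begin{lemma}\label{lem:kl}
For $b\in F^*$, $\displaystyle\sum_{e\in\mathbb F_{q^2},\ e^{q+1}=b}\psi_F(e+e^q)=-\mathrm{Kl}(b)$.
\end{lemma}

\begin{proof}
In both sums $e$ is a root of $X^2+aX+b$, where $a\in F$ is the argument of $\psi_F$. For $a\ne0$ this polynomial has two distinct roots, either both in $F^*$ or conjugate in $\mathbb F_{q^2}\setminus F$. In the first case they contribute $2\psi_F(a)$ to $\mathrm{Kl}(b)$ and nothing to the other sum, since $e\in F$ has $e+e^q=0$; in the second case they contribute $2\psi_F(a)$ to the other sum only. For $a=0$ the root $\sqrt b\in F$ contributes $1$ to each sum. So the two sums add up to $2\sum_{a\in F}\psi_F(a)=0$.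
\end{proof}

\subsection{Reduction to three auxiliary sums}

Let $r$ be even. Then $(E_0,E_1)\in F^2$ on $\mathcal C_r$. Let $Y(e_0,e_1)$ be the sum of $\psi_F(\tau_1/\tau_0)$ over the $z\in\mathcal C_r$ with $(E_0,E_1)=(e_0,e_1)$. By Lemma~\ref{lem:count} and Proposition~\ref{prop:lang}, $Y(e_0,e_1)=\alpha(e_0e_1)$ if $e_0e_1\ne0$. For $\kappa\in F^*$ the map $z\mapsto\kappa\cdot z$ preserves $\mathcal C_r$, because $a$ and $a+r$ have the same parity; by \eqref{eq:scale}, $y_1=Y(e,0)$ and $y_2=Y(0,e)$ do not depend on $e\in F^*$. Put $y_0=Y(0,0)$ and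
\[
X_{00}=\sum_{z\in\mathcal C_r}\psi_F\Bigl(\frac{\tau_1}{\tau_0}\Bigr),\qquad
X_{10}=\sum_{z\in\mathcal C_r}\psi_F\Bigl(E_0+\frac{\tau_1}{\tau_0}\Bigr),\qquad
X_{01}=\sum_{z\in\mathcal C_r}\psi_F\Bigl(E_1+\frac{\tau_1}{\tau_0}\Bigr).
\]
Grouping by $(e_0,e_1)$ and using $\sum_{e\in F^*}\psi_F(e)=-1$, we get
\begin{align*}
\Sigma_N(r)&=\Theta+y_0-y_1-y_2, & X_{00}&=(q-1)\alpha^*+y_0+(q-1)(y_1+y_2),\\
X_{10}&=-\alpha^*+y_0-y_1+(q-1)y_2, & X_{01}&=-\alpha^*+y_0+(q-1)y_1-y_2 .
\end{align*}
Hence $X_{10}+X_{01}-X_{00}=-(q+1)\alpha^*+y_0-y_1-y_2$. Moreover $X_{01}=X_{10}$, because $c$ preserves $\mathcal C_r$ and $\tau$ and exchanges $E_0$ and $E_1$. So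
\begin{equation}\label{eq:reven}
\Sigma_N(r)=\Theta+(q+1)\alpha^*+2X_{10}-X_{00}\qquad(r\text{ even}).
\end{equation}

Let $r$ be odd. Then $E_0^q=E_1$ and $E_1^q=E_0$ on $\mathcal C_r$, so $E_0\in\mathbb F_{q^2}$. Let $Y'(e)$ be the sum of $\psi_F(\tau_1/\tau_0)$ over the $z\in\mathcal C_r$ with $E_0=e$. Lemma~\ref{lem:count}, applied to $(e,e^q)$, and Proposition~\ref{prop:lang} give $Y'(e)=\alpha(e^{q+1})$ for $e\ne0$. By Lemma~\ref{lem:kl}, $\Sigma_N(r)=\sum_e\psi_F(e+e^q)Y'(e)=-\Theta+Y'(0)$. Let $X'_{00}=\sum_{z\in\mathcal C_r}\psi_F(\tau_1/\tau_0)$. Each $b\in F^*$ is the norm of $q+1$ elements, so $X'_{00}=(q+1)\alpha^*+Y'(0)$ and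
\begin{equation}\label{eq:rodd}
\Sigma_N(r)=-\Theta-(q+1)\alpha^*+X'_{00}\qquad(r\text{ odd}).
\end{equation}

\begin{proposition}\label{prop:aux}
For even $r$,
\[
X_{00}=1+q^{N/2}(q-2),\qquad X_{10}=\begin{cases}1+q^{N/2}(q-1),&N/2\text{ even},\\1-q^{N/2},&N/2\text{ odd},\end{cases}
\]
and for odd $r$, $X'_{00}=-1-(-1)^{N/2}q^{N/2+1}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:twist} for even $N$]
By \eqref{eq:rodd} and Proposition~\ref{prop:aux}, $\Sigma_N(r)=\Sigma_N(1)$ for odd $r$. For even $r$, \eqref{eq:reven} and \eqref{eq:rodd} give $\Sigma_N(r)+\Sigma_N(1)=2X_{10}-X_{00}+X'_{00}$. For $N/2$ even this is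
\[
\bigl(2+2q^{N/2+1}-2q^{N/2}\bigr)-\bigl(1+q^{N/2+1}-2q^{N/2}\bigr)+\bigl(-1-q^{N/2+1}\bigr)=0,
\]
and for $N/2$ odd it is
\[
\bigl(2-2q^{N/2}\bigr)-\bigl(1+q^{N/2+1}-2q^{N/2}\bigr)+\bigl(-1+q^{N/2+1}\bigr)=0.\qedhere
\]
\end{proof}

It remains to prove Proposition~\ref{prop:aux}. Let $g,s,Q,\rho$ be attached to $r$ as in Section~\ref{sec:conf}; recall that $g\equiv r\pmod2$, $Q^g=q^N$, and that $\rho$ has fixed field $F$. We use, for $x,x'\in\mathbb F_Q^*$,
\begin{equation}\label{eq:orth}
\sum_{u\in\mathbb F_Q^*}\psi_Q\bigl(u(x+x')\bigr)=Q\delta_{xx'}-1,\qquad\sum_{u\in\mathbb F_Q^*}\psi_Q(ux)=-1,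
\end{equation}
where $\delta_{xx'}$ is $1$ if $x=x'$ and $0$ otherwise.

\subsection{The sums $X_{00}$ and $X'_{00}$}

The weight is the second expression in \eqref{eq:factor}. For a tile with $l_a\ge1$ the coefficient $f_a'(0)$ runs through $\mathbb F_Q$ and appears only in $\psi_Q(f'_a(0)/f_a(0))$, so these configurations sum to $0$. Only words remain, and the sum is $\operatorname{tr}(H^g\rho)$ on functions on $\mathbb F_Q^*$, with $H(x,x')=\psi_Q(xx')$. By \eqref{eq:orth}, $H\mathbf 1=-\mathbf 1$ for the constant function $\mathbf 1$. Since $H$ is symmetric, the complement $W_0=\{\phi:\sum_x\phi(x)=0\}$ is $H$-stable, and $H^2=Q$ on $W_0$ by \eqref{eq:orth}. As $\rho$ fixes $q-1$ points and the function $\mathbf 1$, we have $\operatorname{tr}(\rho|W_0)=q-2$. For even $g$ this gives $X_{00}=1+Q^{g/2}(q-2)$, as claimed.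

Let $g$ be odd, so that $s$ is even. Put $G=\sum_{x\in\mathbb F_Q}\psi_Q(x\,\rho x)$. Then $\operatorname{tr}(H\rho)=G-1$, so $\operatorname{tr}(H\rho|W_0)=G$ and $X'_{00}=-1+Q^{(g-1)/2}G$. Substituting $y=x+d$ in $G^2=\sum_{x,y}\psi_Q(x\,\rho x+y\,\rho y)$ and using $\psi_Q(d\,\rho x)=\psi_Q(x\,\rho^{-1}d)$, we find, for any automorphism $\rho$,
\begin{equation}\label{eq:Gsq}
G^2=\sum_d\psi_Q(d\,\rho d)\sum_x\psi_Q\bigl(x(\rho d+\rho^{-1}d)\bigr)=Q\sum_{d:\ \rho^2d=d}\psi_Q(d\,\rho d).
\end{equation}
Here the fixed field of $\rho^2$ is $\mathbb F_{q^2}$, on which $\rho$ is the $q$-power map. So $d\,\rho d\in F$ and $\operatorname{Tr}_{\mathbb F_Q/F}(d\,\rho d)=s\,d\,\rho d=0$. Hence $G^2=Qq^2$ and $G=\pm q^{s/2+1}$. For the sign, the group of the $q+1$ elements $\zeta\in\mathbb F_{q^2}$ with $\zeta^{q+1}=1$ acts freely on $\mathbb F_Q^*$ by multiplication and preserves $x\,\rho x$, since $\zeta\,\rho\zeta=\zeta^{q+1}=1$. So $G\equiv1\pmod{q+1}$. As $q\equiv-1\pmod{q+1}$ and $q+1\ge3$, we get $G=(-1)^{s/2+1}q^{s/2+1}$.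 Finally $(-1)^{s/2}=(-1)^{gs/2}=(-1)^{N/2}$ and $Q^{(g-1)/2}q^{s/2+1}=q^{N/2+1}$, which gives the value of $X'_{00}$.

\subsection{The sum $X_{10}$}

Now $g=2h$ is even, $h\ge1$, and the shift by $g$ preserves parity. The weight is as in \eqref{eq:factor}, but with the factor $\psi_Q(\beta_a)$ only at even cuts. Tiles with $l_a\ge1$ at odd cuts sum to $0$ over $f_a'(0)$. Tiles with $l_a\ge2$ at even cuts sum to $0$ over $\beta_a$. A tile with $l_a=1$ at an even cut has total weight $Q$, as in Lemma~\ref{lem:transfer}; write $\star_1\star_2\star_3$ for it. So an even position carries an element $x\in\mathbb F_Q^*$, or $\star_1$, or $\star_3$. The odd position after $\star_1$ carries $\star_2$ and is followed by $\star_3$; the odd position after $x$ or $\star_3$ carries a short tile $u\in\mathbb F_Q^*$ and is followed by some $x'$ or by $\star_1$. The variable $u$ appears only in the factors $\psi_Q(ux)$, $\psi_Q(ux')$ coming from short neighbors. Summing over the $u$ by \eqref{eq:orth}, we get $X_{10}=\operatorname{tr}(\mathcal V^h\rho)$,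 where $\mathcal V$ is the matrix on $\mathbb F_Q^*\sqcup\{\star_1,\star_3\}$ with $m(x)=\psi_Q(1/x)$ and
\begin{gather*}
\mathcal V(x,x')=m(x)(Q\delta_{xx'}-1),\qquad\mathcal V(x,\star_1)=-m(x),\qquad\mathcal V(\star_1,\star_3)=Q,\\
\mathcal V(\star_3,x')=-1,\qquad\mathcal V(\star_3,\star_1)=Q-1,
\end{gather*}
all other entries being $0$.

Let $\mathbf e_w$ be the indicator function of the point $w$, and for $y\in\mathbb F_Q^*$ put $\phi_y=\mathbf e_y-\mathbf e_{\star_1}-m(y)\mathbf e_{\star_3}$. Then
\[
(\mathcal V\phi_y)(x)=m(x)Q\delta_{xy},\qquad(\mathcal V\phi_y)(\star_1)=-m(y)Q,\qquad(\mathcal V\phi_y)(\star_3)=-1-(Q-1)=-Q,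
\]
so $\mathcal V\phi_y=m(y)Q\,\phi_y$, because $m(y)^2=1$. The $\phi_y$ are linearly independent and $\rho\phi_y=\phi_{\rho y}$, so on their span $U$ the trace of $\mathcal V^h\rho$ is $Q^h\sum_{y\in F^*}m(y)^h$. The quotient by $U$ has basis $\mathbf e_{\star_1},\mathbf e_{\star_3}$, with trivial action of $\rho$, and $\mathbf e_x\equiv\mathbf e_{\star_1}+m(x)\mathbf e_{\star_3}$. Since $\sum_xm(x)=-1$,
\[
\mathcal V\mathbf e_{\star_1}=-\sum_xm(x)\mathbf e_x+(Q-1)\mathbf e_{\star_3}\equiv\mathbf e_{\star_1},\qquad\mathcal V\mathbf e_{\star_3}=Q\,\mathbf e_{\star_1}.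
\]
The eigenvalues on the quotient are $1$ and $0$, so it contributes $1$. For $y\in F^*$ we have $m(y)=\psi_F(s/y)$, hence $m(y)^h=\psi_F(hs/y)$ with $hs=N/2$. Since $Q^h=q^{N/2}$,
\[
X_{10}=1+q^{N/2}\sum_{y\in F^*}\psi_F\bigl((N/2)\,y^{-1}\bigr),
\]
and the last sum is $q-1$ if $N/2$ is even and $-1$ if $N/2$ is odd.

This proves Proposition~\ref{prop:aux}, and with it Theorems~\ref{thm:twist}, \ref{thm:trace} and~\ref{thm:main} and Corollary~\ref{cor:question}.

\begin{thebibliography}{9}

\bibitem{AMR}
Omran Ahmadi, Gary McGuire and Antonio Rojas-Le\'on, \emph{Decomposing Jacobians of Curves over Finite Fields in the Absence of Algebraic Structure}, arXiv:1409.8510 (2014).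

\bibitem{BLR}
Bosch, L\"utkebohmert and Raynaud, \emph{N\'eron Models}.

\end{thebibliography}
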